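# Invariant line fields on orbits, and free subgroups of doubly transitive automorphism groups

## 1. The orbit of a tangent line

Let $\mathbf{k}$ be an algebraically closed field of characteristic zero. Let a group $G$ act transitively, by automorphisms, on a smooth variety $O$, and let $G_x$ be the stabilizer of a point $x\in O$. An element $g\in G_x$ has a differential $d_xg$, so $G_x$ acts linearly on the tangent space $T_xO$. Suppose that a finite-index subgroup of $G_x$ maps some line $\ell\subset T_xO$ to itself. Now carry this line around with $G$: in the projectivized tangent bundle $\mathbb{P}(TO)$, whose points are pairs $(y,m)$ with $y\in O$ and $m\subset T_yO$ a line, form the orbit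
$$\tilde O=G\cdot(x,\ell)=\{(gx,\,d_xg(\ell))\mid g\in G\}.$$
Over $x$ it contains only the lines $d_xg(\ell)$ with $g\in G_x$, and there are finitely many of them. By transitivity, over every point of $O$ it contains the same finite number of lines. So $\tilde O$ is a finite-to-one cover of $O$, and each of its points $(y,m)$ carries a distinguished tangent direction, namely $m$. This is a line field on $\tilde O$, and it is $G$-invariant because it was built as an orbit.

Here is the construction in an example that will accompany us. Let $O=\mathbb{A}^2$ with coordinates $x,y$, and let $G$ be the group of all maps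
$$(x,y)\mapsto(ax+by+c,\;ey+f),\qquad a,e\in\mathbf{k}^*,\ b,c,f\in\mathbf{k}.$$
The stabilizer of the origin is the group of invertible upper triangular matrices, and it fixes the horizontal line $\ell=\mathbf{k}\,\partial_x$. Every $g\in G$ sends horizontal vectors to horizontal vectors. So $\tilde O$ is $\mathbb{A}^2$ with the horizontal direction attached to each point, and the integral curves of the line field are the horizontal lines $y=\mathrm{const}$. Consequently two points on a common horizontal line remain on a common horizontal line under all of $G$, and $G$ cannot move a pair of this kind to a pair of points at different heights.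

This is what the construction is for. We want to show that certain groups, those that move pairs of points freely, are large in the sense that they contain a non-abelian free group. If the linear group induced by $G_x$ on $T_xO$ contains no free group of rank two, the Tits alternative forces it to be solvable up to finite index, and then a line $\ell$ as above exists. The invariant line field obtained from $\ell$ should obstruct the movement of pairs, as it visibly does in the example. The difficulty is that in general the integral curves are not algebraic curves, and much of the proof deals with this.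

## 2. Groups generated by $\mathbb{G}_a$-subgroups, and the theorem

Varieties are over $\mathbf{k}$ and reduced, and points are closed points. $\mathbb{G}_a$ is the additive group of $\mathbf{k}$ viewed as an algebraic group.

**Definition.** Let $X$ be a variety. The image in $\mathrm{Aut}(X)$ of an effective regular action $\mathbb{G}_a\times X\to X$ is called a one-parameter unipotent subgroup, or $\mathbb{G}_a$-subgroup, of $\mathrm{Aut}(X)$. More generally, a connected algebraic subgroup of $\mathrm{Aut}(X)$ is the image of an effective regular action of a connected algebraic group on $X$.

When $X$ is affine, the $\mathbb{G}_a$-subgroups are exactly the groups $\{\exp(t\partial)\mid t\in\mathbf{k}\}$ with $\partial$ a nonzero locally nilpotent derivation of $\mathcal{O}(X)$. For example, $\partial=x^2\,\partial_y$ on $\mathbb{A}^2$ satisfies $\partial x=0$ and $\partial^2y=0$, and $\exp(t\partial)$ is the map $(x,y)\mapsto(x,y+tx^2)$.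

**Definition.** A group $G$ acting on a set $O$ with $|O|\ge2$ is doubly transitive on $O$ if it acts transitively on the set of ordered pairs of distinct points of $O$.

If $G$ is doubly transitive on $O$, then $G$ is transitive on $O$, and each $G_x$ is transitive on $O\setminus\{x\}$: given $y,y'\ne x$, an element carrying $(x,y)$ to $(x,y')$ lies in $G_x$.

As an example, let $G\subset\mathrm{Aut}(\mathbb{A}^2)$ be generated by the four $\mathbb{G}_a$-subgroups
$$(x+t,y),\qquad (x,y+t),\qquad (x+ty,y),\qquad (x,y+tx).$$
The first two generate the translations and the last two generate $SL_2(\mathbf{k})$. The group $G$ is doubly transitive on $\mathbb{A}^2$: move the first point to the origin by a translation, and then use that $SL_2(\mathbf{k})$ is transitive on nonzero vectors. This $G$ contains the free group generated by the two classical matrices $\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\2&1\end{pmatrix}$. In contrast, the group of translations of $\mathbb{A}^n$ is generated by $\mathbb{G}_a$-subgroups and is transitive, but it is abelian.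

The question comes from I. Arzhantsev and M. Zaidenberg, "Tits type alternative for groups acting on toric affine varieties", arXiv:2003.00037 (2020), and is a conjecture. Let $X$ be an affine variety of dimension $\ge2$, and let $G=\langle U_1,\dots,U_s\rangle$ be generated by $\mathbb{G}_a$-subgroups of $\mathrm{Aut}(X)$. Suppose $G$ is doubly transitive on a $G$-orbit $O$ with at least two points. Must $G$ contain a non-abelian free subgroup? The answer is yes, and the proof uses neither affineness, nor $\dim X\ge2$, nor finiteness of the set of generators. A special case that may be quoted (toric affine $X$, each $U_i$ normalized by the acting torus) is not needed.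

Write $F_2$ for a free group of rank two. A line is said to be fixed by a linear map if it is mapped to itself.

**Theorem A.** Let $X$ be a variety and $G\subset\mathrm{Aut}(X)$ a group generated by $\mathbb{G}_a$-subgroups. If $G$ is doubly transitive on a $G$-orbit $O$ with $|O|\ge2$, then $G$ contains a non-abelian free subgroup.

**Theorem B.** Let $X$ be a variety and let $G=\langle H_i\mid i\in I\rangle\subset\mathrm{Aut}(X)$ be generated by an arbitrary family of connected algebraic subgroups. Let $O$ be a $G$-orbit.

1. If for some $x\in O$ a finite-index subgroup of $G_x$ fixes a line in $T_xO$, then there is an irreducible closed subvariety $C\subset O$ with $x\in C$, $\dim C\ge1$, and $\dim G_xy\le1$ for all $y\in C$.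
2. Suppose $\dim O\ge1$ and some $x\in O$ has a neighborhood $W\subset O$ with $\dim G_xy\ge2$ for all $y\in W\setminus\{x\}$. Then the image of $G_x$ in $GL(T_xO)$ contains $F_2$; hence so does $G$. The bound $2$ cannot be replaced by $1$.
3. Suppose $G$ is doubly transitive on $O$, $|O|\ge2$, and let $\bar G$ be the image of $G$ in $\mathrm{Aut}(O)$. Then exactly one of the following holds: (a) $\bar G$ (hence $G$) contains $F_2$; (b) $O\cong\mathbb{A}^1$ and $\bar G=\mathrm{Aff}_1(\mathbf{k})=\{z\mapsto az+b\}$, a metabelian group. If $\dim O\ge2$, then for every $x\in O$ already the image of $G_x$ in $GL(T_xO)$ contains $F_2$.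

**Addendum.** If in Theorem A the variety $X$ is affine, then $\dim O\ge2$, and every stabilizer $G_x$, $x\in O$, contains a free subgroup of rank two that acts faithfully on $T_xO$.

That $O$ is a smooth variety, so that $T_xO$ and $\dim O$ make sense as used here, is Lemma 1 below. We use the following known results.

- The Tits alternative (J. Tits, *Free subgroups in linear groups*, J. Algebra 20 (1972), Thm 1): a subgroup of $GL_n(\mathbf{k})$, $\mathrm{char}\,\mathbf{k}=0$, either contains a non-abelian free subgroup or has a solvable subgroup of finite index.
- The Lie–Kolchin theorem: a connected solvable algebraic subgroup of $GL(V)$, $V\neq0$, fixes a line in $V$. The Borel fixed point theorem: a connected solvable linear algebraic group acting regularly on a nonempty complete variety has a fixed point.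
- Generic smoothness in characteristic $0$: a dominant morphism of smooth irreducible varieties has surjective differential at all points of some nonempty open subset of the source.
- If a smooth projective curve of genus $\nu$ has $r$ points removed and $2\nu-2+r>0$, the resulting curve has finite automorphism group.

## 3. Tangent spaces of orbits and orbits of stabilizers

The group $G$ is usually not an algebraic group. For instance, let $f=(x+y^2,\,y)$ and $g=(x,\,y+x^2)$ on $\mathbb{A}^2$. If a map $(P,Q)$ has $\deg P<\deg Q=n$, then composing it on the left with $f$ gives first component of degree $2n$, and then with $g$ second component of degree $4n$. So the degrees of $(g f)^n$ are unbounded, while the elements of a connected algebraic group $H$ acting regularly on $\mathbb{A}^2$ have bounded degree, since $\mathcal{O}(H\times\mathbb{A}^2)=\mathcal{O}(H)[x,y]$. Hence the familiar facts about orbits have to be proved for $G$. The tool is a space of vector fields that replaces the Lie algebra.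

Let $Y$ be a variety on which $G=\langle H_i\rangle$ acts so that each $H_i$ acts regularly, not necessarily effectively. For $\eta\in\mathrm{Lie}\,H_i$ let $\eta_Y$ be the induced vector field on $Y$: $(\eta_Yf)(q)$ is the derivative of $h\mapsto f(hq)$ at $h=1$ in direction $\eta$. A vector field $v$ and an element $g\in G$ give the field $g_*v$ with $(g_*v)(q)=dg\,(v(g^{-1}q))$. The field $g_*\eta_Y$ is induced by the regular action $(h,q)\mapsto ghg^{-1}q$ of $gHg^{-1}$, $H=H_i$, because the derivative of $f(ghg^{-1}q)$ at $h=1$ is $(\eta_Y(f\circ g))(g^{-1}q)$.

**Definition.** $S_Y$ is the linear span of all fields $g_*\eta_Y$ with $g\in G$, $i\in I$, $\eta\in\mathrm{Lie}\,H_i$. For $q\in Y$, $S_Y(q)\subset T_qY$ is the space of values at $q$ of the fields in $S_Y$.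

Since $g'_*g_*=(g'g)_*$, we have $dg\,(S_Y(q))=S_Y(gq)$ for all $g\in G$. The space $S_Y$ may have infinite dimension. In the example of Section 1, $G$ is generated by the translations in $x$ and in $y$, the diagonal torus, and the group $(x+ty,y)$. Here $S_{\mathbb{A}^2}$ has basis $\partial_x,\ \partial_y,\ x\partial_x,\ y\partial_y,\ y\partial_x$: these fields are induced by the generating subgroups, and $S$ lies in the space of fields induced by the $5$-dimensional Lie algebra of $G$.

**Lemma 1.** Let $q\in Y$. The orbit $Q=Gq$ is locally closed in $Y$, irreducible and smooth, and $T_qQ=S_Y(q)$.

**Step 1: the orbit is locally closed, irreducible and smooth.** The purpose is to exhibit a single morphism from a product of the $H_j$ whose image is dense in the orbit. For a finite sequence $J=(j_1,\dots,j_m)$ let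
$$\Phi_J:H_{j_1}\times\dots\times H_{j_m}\to Y,\qquad (h_1,\dots,h_m)\mapsto h_1\cdots h_m\,q,$$
and let $Z_J$ be the closure of its image. It is irreducible because the $H_j$ are connected. Setting some of the $h$'s equal to $1$ shows $Z_J\cup Z_{J'}\subset Z_{JJ'}$, where $JJ'$ is the concatenation. Choose $J$ with $\dim Z_J$ maximal. For each $J'$ the irreducible closed set $Z_{JJ'}$ contains $Z_J$ and has no larger dimension, so $Z_{JJ'}=Z_J$, and therefore $Z_{J'}\subset Z_J$. The images of the $\Phi_{J'}$ together fill $Gq$, so $Z_J=\overline{Gq}=:Z$.

The image of $\Phi_J$ is constructible and dense in $Z$, so it contains a nonempty open subset $W_0$ of $Z$. The group $G$ preserves $Gq$, hence $Z$, so $Gq=\bigcup_{g\in G}gW_0$ is open in $Z$. Thus $Q$ is locally closed, and irreducible as an open subset of $Z$. With its reduced structure it has a smooth point, and $G$ acts on it transitively by automorphisms, so it is smooth.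

**Step 2: the tangent space.** We compute it at one convenient point of $Q$ and then transport. $\Phi_J$ is a dominant morphism from a smooth irreducible variety to $Q$. By generic smoothness its differential is surjective onto $T_{q'}Q$ at some point $(h_1,\dots,h_m)$, where $q'=h_1\cdots h_mq$. Every tangent vector to $H_{j_i}$ at $h_i$ is tangent to a first-order curve $\exp(\varepsilon\eta)h_i$ with $\eta\in\mathrm{Lie}\,H_{j_i}$. Differentiating $h_1\cdots h_{i-1}\exp(\varepsilon\eta)h_i\cdots h_mq$ at $\varepsilon=0$ gives the vector $\big((h_1\cdots h_{i-1})_*\eta_Y\big)(q')$. So the image of the differential is spanned by vectors in $S_Y(q')$, and $T_{q'}Q\subset S_Y(q')$. Conversely, $g_*\eta_Y$ is induced by the regular action of $gH_ig^{-1}$, which preserves $Q$ and acts regularly on it, so $g_*\eta_Y$ is tangent to $Q$. This gives $S_Y(q')\subset T_{q'}Q$. Applying $dg$ with $gq'=q$ to the equality $T_{q'}Q=S_Y(q')$ gives $T_qQ=S_Y(q)$. $\square$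

From now on $O\subset X$ is a $G$-orbit, a smooth irreducible variety on which each $H_i$ acts regularly, and $d=\dim O$. Put
$$S=S_O,\qquad S_x=\{v\in S\mid v(x)=0\},\qquad S_x(y)=\{v(y)\mid v\in S_x\}.$$
The stabilizer $G_x$ need not be generated by connected algebraic subgroups, so Lemma 1 does not apply to it. The next lemma reads off the dimensions of its orbits from $S_x$, by applying Lemma 1 to pairs of points.

**Lemma 2.** For $x,y\in O$ the orbit $G_xy$ is locally closed in $O$ and $\dim G_xy=\dim S_x(y)$.

Proof. Apply Lemma 1 to $Y=O\times O$ with the diagonal action. The field induced by $\eta$ on $Y$ is $(\eta_O,\eta_O)$, so $S_Y=\{(v,v)\mid v\in S\}$. Let $Q=G(x,y)$. The first projection $Q\to O$ is equivariant and surjective, and its fiber over $x$ is $\{x\}\times G_xy$. This fiber is closed in the locally closed set $Q$, so $G_xy$ is locally closed in $O$. All fibers are translates of each other under $G$, so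
$$\dim Q=d+\dim G_xy.$$
On the other hand, Lemma 1 gives $T_{(x,y)}Q=\{(v(x),v(y))\mid v\in S\}$. The projection of this space to the first coordinate is onto $S(x)=T_xO$, again by Lemma 1, and its kernel is $\{0\}\times S_x(y)$. As $Q$ is smooth, $\dim Q=d+\dim S_x(y)$. Compare. $\square$

In the example of Section 1, with $x$ the origin, $S_0$ is spanned by $x\partial_x,\ y\partial_y,\ y\partial_x$. At a point $(p,q)$ with $q\ne0$ these span the plane, and at $(p,0)$ with $p\neq0$ they span a line. This matches the orbits: upper triangular matrices move $(p,q)$ with $q\ne0$ to $(ap+bq,eq)$, hence to any point off the axis, and move $(p,0)$ to $(ap,0)$.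

## 4. Doubly transitive groups on curves

Let $G$ be doubly transitive on $O$ with $|O|\ge2$. Since $O$ is irreducible with at least two points, $d\ge1$ and $O$ is infinite. We settle $d=1$ by hand.

**Step 1: $O$ is $\mathbb{P}^1$ or $\mathbb{A}^1$.** The purpose is to reduce to two explicit groups. Write $O$ as a smooth projective curve of genus $\nu$ with $r$ points removed, and fix $x\in O$. An automorphism of $O$ that fixes $x$ restricts to an automorphism of $O\setminus\{x\}$, and is determined by this restriction. The curve $O\setminus\{x\}$ has genus $\nu$ and $r+1$ missing points. If $2\nu-2+(r+1)>0$, its automorphism group is finite, so the image of $G_x$ in $\mathrm{Aut}(O)$ is finite. But this image is transitive on the infinite set $O\setminus\{x\}$. Hence $2\nu+r\le1$, that is, $\nu=0$ and $r\le1$. So $O\cong\mathbb{P}^1$ or $O\cong\mathbb{A}^1$.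

**Step 2: on $\mathbb{P}^1$ the group contains $F_2$.** Here $\bar G\subset\mathrm{Aut}(\mathbb{P}^1)=PGL_2(\mathbf{k})$, which is a linear group: it acts faithfully by conjugation on the $3$-dimensional space of traceless matrices. Suppose $\bar G\not\supset F_2$. By the Tits alternative $\bar G$ has a solvable subgroup $\Gamma_1$ of finite index. The Zariski closure of $\Gamma_1$ in $PGL_2$ is solvable. Its identity component $B$ is connected and solvable, so by Borel it fixes a point of $\mathbb{P}^1$. The group $\Gamma_1\cap B$ has finite index in $\Gamma_1$, hence in $\bar G$, so that point has a finite $\bar G$-orbit. This contradicts transitivity on the infinite set $\mathbb{P}^1$. So $\bar G\supset F_2$, and lifting free generators to $G$ gives $G\supset F_2$.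

**Step 3: on $\mathbb{A}^1$ the group is $\mathrm{Aff}_1(\mathbf{k})$.** Here $\bar G\subset\mathrm{Aut}(\mathbb{A}^1)=\mathrm{Aff}_1(\mathbf{k})$. The group $\mathrm{Aff}_1(\mathbf{k})$ acts simply transitively on ordered pairs of distinct points: exactly one map $z\mapsto az+b$ carries $(0,1)$ to a given pair $(z_0,z_1)$, namely $z\mapsto z_0+(z_1-z_0)z$. A subgroup that is already transitive on such pairs must be everything, so $\bar G=\mathrm{Aff}_1(\mathbf{k})$. Its commutators are translations, so it is metabelian and does not contain $F_2$, which is not solvable.

**Step 4: $\mathbb{G}_a$-subgroups cannot produce $\mathrm{Aff}_1(\mathbf{k})$.** This step rules out the case of Step 3 under the hypotheses of Theorem A. A regular action of $\mathbb{G}_a$ on $\mathbb{A}^1$ is given by a polynomial in $(s,z)$ which, for each fixed $s$, has degree exactly $1$ in $z$. The coefficients of $z^2,z^3,\dots$ are polynomials in $s$ that vanish for all $s$, so they are zero, and the action is $(s,z)\mapsto a(s)z+b(s)$ with $a,b\in\mathbf{k}[s]$ and $a$ nowhere vanishing. Hence $a$ is constant, $a\equiv a(0)=1$, and $\mathbb{G}_a$ acts by translations. If $O\cong\mathbb{A}^1$ and all generators are $\mathbb{G}_a$-subgroups,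 then $\bar G$ consists of translations, and $\bar G\neq\mathrm{Aff}_1(\mathbf{k})$. By Step 3, such a $G$ is not doubly transitive on $O$.

So for $d=1$ Theorems A and B(3) hold. The rest of the notes is about $d\ge2$.

## 5. The isotropy representation and its blind spot

No linear representation of $G$ itself is given, so the Tits alternative cannot be applied to $G$ directly. There is one natural linear group in sight, the image $\Gamma$ of $G_x$ in $GL(T_xO)$. If $\Gamma\supset F_2$, then lifting free generators gives $G_x\supset F_2$, and we are done. If not, we get a line.

**Fixed line.** Suppose $d\ge1$ and $\Gamma\not\supset F_2$. Then a finite-index subgroup of $G_x$ fixes a line $\ell\subset T_xO$.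

Proof. By the Tits alternative $\Gamma$ has a solvable subgroup $\Gamma_1$ of finite index. The Zariski closure of $\Gamma_1$ in $GL(T_xO)$ is solvable. By Lie–Kolchin its identity component $B$ fixes a line $\ell\subset T_xO$. The group $\Gamma_1\cap B$ has finite index in $\Gamma_1$, hence in $\Gamma$, and its preimage in $G_x$ is a finite-index subgroup fixing $\ell$. $\square$

A sensible person now hopes that a group $G_x$ that is transitive on $O\setminus\{x\}$, with $d\ge2$, cannot fix a line in $T_xO$. As a statement about $G_x$ alone this is false. Let $K\subset\mathrm{Aut}(\mathbb{A}^2)$ be generated by the two $\mathbb{G}_a$-subgroups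
$$(x+ty^2,\;y),\qquad (x,\;y+tx^2).$$
Every element of $K$ fixes the origin and has identity differential there, so $K$ fixes every line in $T_0\mathbb{A}^2$. Yet $K$ is transitive on $\mathbb{A}^2\setminus\{0\}$. Indeed, the generators induce the fields $y^2\partial_x$ and $x^2\partial_y$, which are independent at every point with $xy\ne0$. By Lemma 1 the $K$-orbit of such a point has dimension $2$, so it is open in $\mathbb{A}^2$. Any two nonempty open subsets of $\mathbb{A}^2$ meet, so all points with $xy\neq0$ lie in one orbit. A point $(p,0)$ with $p\ne0$ goes to $(p,tp^2)$, and a point $(0,q)$ with $q\ne0$ goes to $(tq^2,q)$, so these points lie in the same orbit too.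

The action of $G_x$ on $T_xO$ is first-order information at one point, and this is not enough. What has not been used is that $G_x$ is the stabilizer in a group $G$ that is transitive on $O$. Transitivity spreads $\ell$ into the invariant line field of Section 1, which says something at every point. Were the integral curves of this field algebraic, and the cover $\tilde O\to O$ trivial, lying on a common integral curve would be a $G$-invariant relation, and double transitivity would fail at once, as in the example of Section 1. The cover is a minor nuisance. The serious trouble is that integral curves need not be algebraic.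

Take $G=O=(\mathbf{k}^*)^2$, acting on itself by multiplication, and $\lambda\in\mathbf{k}\setminus\mathbb{Q}$. The line field spanned by $x\partial_x+\lambda y\partial_y$ is $G$-invariant. Its integral curve through $(1,1)$ is the formal curve $x=1+s$, $y=(1+s)^\lambda=\sum_n\binom{\lambda}{n}s^n$: the derivation $(1+s)\frac{d}{ds}$ multiplies the first series by $1$ and the second by $\lambda$. No nonzero Laurent polynomial vanishes on it. On the curve the monomial $x^ay^b$ becomes $(1+s)^{a+\lambda b}$, an eigenvector of $(1+s)\frac{d}{ds}$ with eigenvalue $a+\lambda b$, and these eigenvalues are distinct for distinct $(a,b)\in\mathbb{Z}^2$. So the monomials are linearly independent on the curve, and its Zariski closure is all of $O$.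

The way out is to work with the formal integral curve through $x$, and to ask of it only a condition on vector fields that passes to the Zariski closure. The condition is that any two fields $v,w\in S_x$ are linearly dependent along the curve. This is the vanishing of the $2\times2$ minors of $(v,w)$, which are regular functions, and a regular function that vanishes on a formal curve vanishes on its Zariski closure. By Lemma 2, the condition says that $G_x$ has orbits of dimension at most $1$ along that closure. The reason it holds is visible in the example of Section 1: a field preserving the horizontal line field has $\partial_y$-coefficient depending only on $y$, and if it vanishes at $0$, this coefficient vanishes on the whole line $y=0$. So $S_0$ is tangent to that line along that line.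

**Proposition 3 (= Theorem B(1)).** Let $x\in O$ and suppose a finite-index subgroup of $G_x$ fixes a line $\ell\subset T_xO$. Then some irreducible closed $C\subset O$ with $x\in C$ and $\dim C\ge1$ satisfies $\dim G_xy\le1$ for all $y\in C$.

The proof occupies the next two sections.

## 6. From a fixed line to an infinitesimally invariant line field

**Step 1: an invariant line field on an étale cover.** We make the construction of Section 1 precise. $G$ acts on $\mathbb{P}(TO)$ by $g(y,m)=(gy,d_yg(m))$, and the projection $\pi:\mathbb{P}(TO)\to O$ is equivariant. Each $H_i$ acts regularly on $\mathbb{P}(TO)$, because the relative differential over $H_i$ of the morphism $(h,y)\mapsto(h,hy)$ is a morphism. Let $p=(x,\ell)$ and $\tilde O=Gp$. By Lemma 1, applied to $Y=\mathbb{P}(TO)$, $\tilde O$ is a smooth irreducible locally closed subvariety of $\mathbb{P}(TO)$. The map $\pi:\tilde O\to O$ is surjective, and its fiber over $x$ is $\{x\}\times G_x\ell$. This is finite, since the stabilizer of $\ell$ in $G_x$ has finite index. By equivariance all fibers are finite, so $\dim\tilde O=d$. By generic smoothness $d\pi$ is surjective at some point of $\tilde O$, hence bijective there because the dimensions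 agree, and by equivariance it is bijective at every point. So $\pi:\tilde O\to O$ is étale.

Hence $d\pi$ identifies $T\tilde O$ with $\pi^*TO$. The bundle $\pi^*TO$ on $\mathbb{P}(TO)$ has a tautological line subbundle, with fiber $m$ at $(y,m)$. Restricting it to $\tilde O$ gives a line subbundle
$$M\subset T\tilde O,\qquad M_{(y,m)}=(d\pi)^{-1}(m).$$
It is invariant: from $\pi\circ g=g\circ\pi$ we get $d\pi\,(dg(M_{(y,m)}))=d_yg(m)$, that is,
$$dg(M_q)=M_{gq}\qquad\text{for all } g\in G,\ q\in\tilde O. \tag{1}$$

The cover can be nontrivial. Let $G=SL_2(\mathbf{k})$ act on the set $O$ of unordered pairs $\{a,b\}$ of distinct points of $\mathbb{P}^1$, and let $x=\{0,\infty\}$. The stabilizer contains the diagonal torus with index $2$. In $T_xO$ the torus fixes the two lines "move one point, keep the other," and $z\mapsto-1/z$ swaps them. Taking one of these lines as $\ell$, the variety $\tilde O$ is the set of ordered pairs, and $\pi$ has degree $2$.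

**Step 2: infinitesimal invariance.** The goal is to differentiate (1) and obtain a statement about the fields in $S$. A field $v=\sum_kc_k(g_k)_*\eta_{k,O}\in S$ has the lift $\tilde v=\sum_kc_k(g_k)_*\eta_{k,\tilde O}\in S_{\tilde O}$. It is $\pi$-related to $v$, meaning $\tilde v(f\circ\pi)=v(f)\circ\pi$ for functions $f$ on open sets of $O$. For $\eta$ itself this follows by differentiating $f(\pi(hq))=f(h\pi(q))$ at $h=1$, and it persists under $g_*$ and linear combinations. The claim is:
$$[\tilde v,\xi]\in M\qquad\text{for every } v\in S \text{ and every local section } \xi \text{ of } M. \tag{2}$$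

By linearity we may assume that $\tilde v$ is induced by a tangent vector $\eta'$ at the identity of $H=gH_ig^{-1}$. Let $V\subset\tilde O$ be an affine open set on which $\xi$ is defined, and let $\alpha=\sum_ka_k\,db_k$ with $a_k,b_k\in\mathcal{O}(V)$ be a $1$-form on $V$ that annihilates $M$. On the open set $\Omega=\{(h,q)\in H\times V\mid hq\in V\}$, which contains $\{1\}\times V$, consider
$$F(h,q)=\alpha_{hq}\big(d_qh(\xi_q)\big)=\sum_ka_k(hq)\,\xi_q(b_k\circ h).$$
It is regular on $\Omega$: the functions $a_k(hq)$ and $b_k(hq)$ are, and $\xi$ acts on functions on $\Omega$ as a derivation in the second factor. By (1), $d_qh(\xi_q)\in M_{hq}$, which $\alpha$ annihilates. So $F$ vanishes at all closed points, and $F=0$ because $\Omega$ is reduced.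

Now differentiate $F=0$ at $h=1$ in direction $\eta'$. The derivative of $a_k(hq)$ is $\tilde v(a_k)$, and that of $b_k(hq)$ is $\tilde v(b_k)$. Differentiation along $H$ commutes with $\xi$: extend $\eta'$ to an invariant vector field on $H$. Its extension to $H\times V$ commutes with that of $\xi$, since the bracket of the two is a derivation that kills functions coming from either factor. Moreover $\xi$ is tangent to $\{1\}\times V$, so it also commutes with restriction to $h=1$. We obtain
$$\sum_k\big(\tilde v(a_k)\,\xi(b_k)+a_k\,\xi(\tilde v(b_k))\big)=0. \tag{3}$$
On the other hand $\alpha(\xi)=\sum_ka_k\,\xi(b_k)=0$, and applying $\tilde v$ gives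
$$\sum_k\big(\tilde v(a_k)\,\xi(b_k)+a_k\,\tilde v(\xi(b_k))\big)=0. \tag{4}$$
Subtracting (3) from (4) gives $\sum_ka_k\,[\tilde v,\xi](b_k)=0$, that is, $\alpha([\tilde v,\xi])=0$. Since $M$ is a subbundle, it is locally the common kernel of the $1$-forms annihilating it, and on an affine open set every $1$-form is of the shape $\sum_ka_k\,db_k$. This proves (2).

## 7. The formal leaf through $x$ and its Zariski closure

**Step 3: formal straightening.** We now choose formal coordinates at $x$ in which $M$ is the first coordinate direction, and read off what (2) says. As $\pi$ is étale at $p$, it identifies the completed local rings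
$$\hat{\mathcal{O}}_{\tilde O,p}=\hat{\mathcal{O}}_{O,x}=:A,$$
a power series ring in $d$ variables over $\mathbf{k}$. Let $\mathfrak{m}$ be its maximal ideal. A derivation $D$ of a local ring sends the $n$-th power of the maximal ideal into the $(n-1)$-st, so it extends continuously to the completion; derivations of $A$ are $\mathfrak{m}$-adically continuous for the same reason. Since $v$ and $\tilde v$ are $\pi$-related, they induce the same derivation of $A$, which we write $v$. Let $\xi$ be a local generator of $M$ at $p$, viewed as a derivation of $A$. By (2),
$$[v,\xi]\in A\xi\qquad\text{for all }v\in S. \tag{5}$$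
This relation survives multiplying $\xi$ by a unit $u$ of $A$, because $[v,u\xi]=v(u)\xi+u[v,\xi]\in A\xi=A\,u\xi$.

*First coordinate.* Since $\xi(p)\neq0$, there is $z_1\in\mathfrak{m}$ with $\xi(z_1)$ a unit. As $\xi(\mathfrak{m}^2)\subset\mathfrak{m}$, we have $z_1\notin\mathfrak{m}^2$. Replace $\xi$ by $\xi/\xi(z_1)$, so that $\xi(z_1)=1$ and (5) still holds. Complete $z_1$ to a regular system of parameters $z_1,\dots,z_d$ of $A$.

*The other coordinates.* We correct $z_2,\dots,z_d$ so that $\xi$ kills them. For $f\in A$ put
$$E(f)=\sum_{n\ge0}\frac{(-z_1)^n}{n!}\,\xi^n(f).$$
The series converges $\mathfrak{m}$-adically since $z_1^n\in\mathfrak{m}^n$, and $E(f)\equiv f$ modulo $z_1A$. Differentiating termwise, which continuity permits, and using $\xi(z_1)=1$,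
$$\xi(E(f))=-\sum_{n\ge1}\frac{(-z_1)^{n-1}}{(n-1)!}\,\xi^n(f)+\sum_{n\ge0}\frac{(-z_1)^n}{n!}\,\xi^{n+1}(f)=0,$$
because the two sums agree after the shift $n\mapsto n+1$ in the first. Put $x_1=z_1$ and $x_j=E(z_j)$ for $j\ge2$. Modulo $z_1$ we have $x_j\equiv z_j$, so $(x_1,\dots,x_d)=(z_1,\dots,z_d)=\mathfrak{m}$. Hence $x_1,\dots,x_d$ is a regular system of parameters and $A=\mathbf{k}[[x_1,\dots,x_d]]$. Since $\xi(x_1)=1$ and $\xi(x_j)=0$ for $j\ge2$, continuity gives $\xi=\partial/\partial x_1$.

*Reading off (5).* Write $v\in S$ as $v=\sum_jv_j\,\partial_{x_j}$ with $v_j\in A$. Then
$$[v,\partial_{x_1}]=-\sum_j\frac{\partial v_j}{\partial x_1}\,\partial_{x_j}\in A\,\partial_{x_1},$$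
so $\partial v_j/\partial x_1=0$ for $j\ge2$. In characteristic zero this means $v_j\in\mathbf{k}[[x_2,\dots,x_d]]$ for $j\ge2$. If moreover $v\in S_x$, then $v(x)=0$, so every $v_j$ has zero constant term, and $v_j\in(x_2,\dots,x_d)A$ for $j\ge2$. Let $\gamma$ be restriction to the formal leaf $x_2=\dots=x_d=0$:
$$\gamma:A\to\mathbf{k}[[t]],\qquad x_1\mapsto t,\quad x_j\mapsto0\ (j\ge2).$$
Then
$$\gamma(v_j)=0\qquad\text{for all }v\in S_x,\ j\ge2. \tag{6}$$
In words: along the formal leaf through $x$, the fields of $S_x$ are tangent to the leaf.

**Step 4: passing to the Zariski closure.** We turn (6) into a statement about regular functions and then about orbits. Let $N\subset O$ be an affine open neighborhood of $x$ on which $TO$ has a basis $\theta_1,\dots,\theta_d$. For $v=\sum_ia_i\theta_i$ and $w=\sum_ib_i\theta_i$ in $S_x$ consider the $2\times2$ minors $a_ib_j-a_jb_i$ with $i<j$. They are regular functions on $N$. The $\theta_i$ and the $\partial_{x_i}$ are both bases of the free $A$-module of derivations of $A$: the matrix $(\theta_i(x_j))$ is invertible over $A$, because it is invertible modulo $\mathfrak{m}$. Changing the basis transforms the vector of minors of $(v,w)$ by an invertible matrix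 over $A$, the second exterior power of the base change matrix. So the ideal of $A$ generated by the minors of all pairs $v,w\in S_x$ can be computed in the basis $\partial_{x_j}$. There the minors are $v_iw_j-v_jw_i$ with $i<j$, so $j\ge2$. By (6), $\gamma(v_j)=\gamma(w_j)=0$, and $\gamma$ kills every minor. Therefore all the minors on $N$ have germs in
$$\mathfrak{p}:=\ker\big(\mathcal{O}_{O,x}\to A\xrightarrow{\ \gamma\ }\mathbf{k}[[t]]\big),$$
which is a prime ideal, because $\mathbf{k}[[t]]$ is a domain. It is not the maximal ideal $\mathfrak{m}_x$ of $\mathcal{O}_{O,x}$: we have $\mathfrak{m}=\mathfrak{m}_xA$, so if $\gamma$ killed $\mathfrak{m}_x$ it would kill $\mathfrak{m}$, but $\gamma(x_1)=t\neq0$. Hence $\mathfrak{p}$ defines an irreducible closed subvariety $C\subset O$ through $x$ with $\dim C\ge1$. It is the Zariski closure of the formal leaf.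

The minors vanish on $C$ near $x$, hence on $C\cap N$, which is irreducible. So any two fields of $S_x$ have dependent values at each $y\in C\cap N$, that is, $\dim S_x(y)\le1$ there. The set $\{y\in O\mid\dim S_x(y)\le1\}$ is closed in $O$, since in any local trivialization of $TO$ it is the common zero set of the minors of pairs in $S_x$. It contains the dense subset $C\cap N$ of $C$, so it contains $C$. By Lemma 2, $\dim G_xy\le1$ for all $y\in C$. This proves Proposition 3. $\square$

In the example of Section 1, $C$ is the line $y=0$, and off this line $G_0$ has orbits of dimension $2$. In the torus example of Section 5, with the line spanned by $\partial_x+\lambda\partial_y$ at $(1,1)$, $C$ is the whole surface, which is consistent since there $G_x$ is trivial. So $C$ may be larger than a curve.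

## 8. Free subgroups in the stabilizers

**Corollary 4 (= Theorem B(2), positive part).** Suppose $\dim O\ge1$ and $x\in O$ has a neighborhood $W$ in $O$ with $\dim G_xy\ge2$ for all $y\in W\setminus\{x\}$. Then the image $\Gamma$ of $G_x$ in $GL(T_xO)$ contains $F_2$, and so does $G_x\subset G$.

Proof. If $\Gamma\not\supset F_2$, the fixed line statement of Section 5 gives a finite-index subgroup of $G_x$ fixing a line in $T_xO$. Proposition 3 then gives an irreducible closed $C\ni x$ of positive dimension with $\dim G_xy\le1$ for all $y\in C$. Since $C$ is irreducible of positive dimension and $W$ contains an open set around $x$, the set $(C\cap W)\setminus\{x\}$ is nonempty. At a point $y$ of it we have both $\dim G_xy\le1$ and $\dim G_xy\ge2$, a contradiction. So $\Gamma\supset F_2$. Two elements of $G_x$ lifting free generators of such a subgroup generate a free group of rank two. $\square$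

**Proof of Theorem B(3).** Let $G$ be doubly transitive on $O$, $|O|\ge2$. As noted in Section 4, $d\ge1$.

**Step 1: the case $d\ge2$.** Here we check the hypothesis of Corollary 4 with $W=O$. For each $x\in O$ the group $G_x$ is transitive on $O\setminus\{x\}$, so $\dim G_xy=d\ge2$ for every $y\neq x$. Corollary 4 shows that the image of $G_x$ in $GL(T_xO)$ contains $F_2$. The action of $G_x$ on $T_xO$ factors through the image of $G_x$ in $\bar G\subset\mathrm{Aut}(O)$. Lifting free generators first to $\bar G$ and then to $G$ gives $\bar G\supset F_2$ and $G\supset F_2$. This is alternative (a), together with the last sentence of Theorem B(3).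

**Step 2: the case $d=1$.** Here we collect Section 4. Its Step 1 gives $O\cong\mathbb{P}^1$ or $O\cong\mathbb{A}^1$. In the first case Step 2 there gives (a), and in the second Step 3 there gives (b).

**Step 3: the alternatives exclude each other.** In case (b) the group $\bar G=\mathrm{Aff}_1(\mathbf{k})$ is metabelian, so it does not contain $F_2$. $\square$

**Proof of Theorem A.** Each $\mathbb{G}_a$-subgroup is a connected algebraic subgroup, so Theorem B(3) applies. In case (a) we are done. In case (b) we would have $O\cong\mathbb{A}^1$ and $\bar G=\mathrm{Aff}_1(\mathbf{k})$, which Step 4 of Section 4 excludes for a group generated by $\mathbb{G}_a$-subgroups. So $G$ contains a non-abelian free subgroup, and the conjecture is proved. $\square$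

**Proof of the Addendum.** Let $X$ be affine, and suppose $d=1$. By Section 4, $O\cong\mathbb{P}^1$ or $O\cong\mathbb{A}^1$, and the second possibility was just excluded. The first is impossible because an affine variety contains no complete curve. So $d\ge2$. By Theorem B(3) the image of $G_x$ in $GL(T_xO)$ contains $F_2$ for every $x\in O$. The subgroup of $G_x$ generated by lifts of two free generators maps isomorphically onto a free group of rank two in $GL(T_xO)$, so it is free of rank two and acts faithfully on $T_xO$. $\square$

The group $K$ of Section 5 can be looked at again in this light. It fixes the origin, is transitive on $\mathbb{A}^2\setminus\{0\}$, and acts trivially on $T_0\mathbb{A}^2$. By Theorem B(3), $K$ is not the full stabilizer $G_0$ in any group $G\subset\mathrm{Aut}(\mathbb{A}^2)$ that is generated by connected algebraic subgroups and doubly transitive on $\mathbb{A}^2$, since for such $G$ the image of $G_0$ in $GL(T_0\mathbb{A}^2)$ contains $F_2$.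

## 9. Homotheties and translations: sharpness of the hypotheses

Let $n\ge1$ and let $G=\mathbf{k}^n\rtimes\mathbf{k}^*$ act on $O=X=\mathbb{A}^n$ by $z\mapsto az+b$ with $a\in\mathbf{k}^*$ and $b\in\mathbf{k}^n$. It is generated by connected algebraic subgroups, namely the translations and the homotheties centered at the origin. The stabilizer $G_x$ consists of the homotheties centered at $x$. For $y\ne x$ the orbit $G_xy$ is the line through $x$ and $y$ without the point $x$, so $\dim G_xy=1$. All commutators of $G$ are translations, so $G$ is metabelian and contains no $F_2$. Hence the bound $2$ in Theorem B(2) cannot be replaced by $1$, which completes the proof of that part.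

For $n=1$ the same group is $\mathrm{Aff}_1(\mathbf{k})$ acting on $\mathbb{A}^1$, which is doubly transitive. So the exceptional case (b) of Theorem B(3) does occur.

Finally, double transitivity in Theorem A cannot be weakened to transitivity: $\mathbf{k}^n$ acting on $\mathbb{A}^n$ by translations is generated by $\mathbb{G}_a$-subgroups and transitive, and it is abelian.
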